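# Two elliptic operators with one spectrum, and an identity between character sums of symmetric groups

## 1. A half-period map between two eigenvalue problems

Fix $0<q<1$. Let $k\in(0,1)$ be the modulus with nome $q$, that is $q=e^{-\pi K'/K}$. All Jacobi functions $\mathrm{sn},\mathrm{cn},\mathrm{dn}$ below have modulus $k$, and always $z=\pi u/2K$.

Let $\mathcal H$ be the space of odd, locally square-integrable functions $f$ on $\mathbb R$ with $f(u+2K)=-f(u)$. The shift $u\mapsto u+2K$ is $z\mapsto z+\pi$, so only odd frequencies occur: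
$$f=\sum_{m\ \mathrm{odd}}c_m e^{imz},\qquad c_{-m}=-c_m .$$
Three operators act on $\mathcal H$: a Fourier multiplier $\Gamma$, given by
$$\Gamma:\ c_m\mapsto\gamma_mc_m,\qquad \gamma_m=\frac{2\pi}{K}\,\frac{1}{q^{m/2}+q^{-m/2}},$$
and the multiplications by
$$V_1(u)=\frac1{1+\mathrm{dn}\,2u},\qquad V_2(u)=1+\mathrm{cn}\,2u .$$
(Both functions are even and $2K$-periodic, so they preserve $\mathcal H$.) The lecture turns on the following map:
$$F(u)=A(u)\,f\big(u+\tfrac{iK'}2\big)+A(-u)\,f\big(u-\tfrac{iK'}2\big),\qquad A(u)=1+\mathrm{dn}\,2u+ik\,\mathrm{sn}\,2u. \tag{1}$$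

Here is what it is for. If $\Gamma V_2f=\Lambda f$ with $\Lambda>0$, then $f$ extends far enough into the complex plane for (1) to make sense, and we shall see that $\Gamma V_1F=\Lambda F$; moreover $f\mapsto F$ is injective. So every eigenvalue of $\Gamma V_2$ is an eigenvalue of $\Gamma V_1$, with at least the same multiplicity. A comparison of traces then forces equality. The two operators encode integrals over the groups $Sp(2N)$ and $SO(2N+1)$, and the equality of their spectra proves an identity between sums of characters of symmetric groups, stated in Section 2.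

**Facts on Jacobi functions.** These are standard (DLMF Ch. 20, 22).

* (J1) $\mathrm{sn}$ is odd, $\mathrm{cn},\mathrm{dn}$ are even; $\mathrm{sn}^2+\mathrm{cn}^2=1$, $\mathrm{dn}^2+k^2\mathrm{sn}^2=1$; $\mathrm{sn}\,0=0$, $\mathrm{cn}\,0=\mathrm{dn}\,0=1$. For real $v$, $|\mathrm{sn}\,v|,|\mathrm{cn}\,v|\le1$ and $\mathrm{dn}\,v>0$.
* (J2) Under $v\mapsto v+2K$: $(\mathrm{sn},\mathrm{cn},\mathrm{dn})\mapsto(-\mathrm{sn},-\mathrm{cn},\mathrm{dn})$.
* (J3) $\mathrm{sn}(v+iK')=\frac1{k\,\mathrm{sn}\,v}$, $\ \mathrm{cn}(v+iK')=\frac{-i\,\mathrm{dn}\,v}{k\,\mathrm{sn}\,v}$, $\ \mathrm{dn}(v+iK')=\frac{-i\,\mathrm{cn}\,v}{\mathrm{sn}\,v}$. By parity, the shift by $-iK'$ gives the same formula for $\mathrm{sn}$ and the opposite signs for $\mathrm{cn}$ and $\mathrm{dn}$. Under $v\mapsto v\pm 2iK'$: $(\mathrm{sn},\mathrm{cn},\mathrm{dn})\mapsto(\mathrm{sn},-\mathrm{cn},-\mathrm{dn})$.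
* (J4) The poles of all three functions are simple and lie at $2jK+(2l+1)iK'$, $j,l\in\mathbb Z$. The zero of $\mathrm{sn}$ at $0$ is simple.
* (J5) With $s,c,d$ the values at $u$ and $s',c',d'$ those at $u'$, and $D=1-k^2s^2s'^2$: $\ \mathrm{sn}(u\pm u')=\frac{sc'd'\pm s'cd}{D}$, $\ \mathrm{cn}(u\pm u')=\frac{cc'\mp ss'dd'}{D}$, $\ \mathrm{dn}(u\pm u')=\frac{dd'\mp k^2ss'cc'}{D}$.
* (J6) $\mathrm{cn}\,u=\frac{2\pi}{kK}\sum_{m>0\ \mathrm{odd}}\frac{\cos mz}{q^{-m/2}+q^{m/2}}$ and $\mathrm{sn}\,u=\frac{2\pi}{kK}\sum_{m>0\ \mathrm{odd}}\frac{\sin mz}{q^{-m/2}-q^{m/2}}$ for real $u$.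
* (J7) $\theta_1(z)=2q^{1/4}\sin z\prod_{n\ge1}(1-q^{2n})(1-2q^{2n}\cos2z+q^{4n})$ and $\theta_4(z)=\prod_{n\ge1}(1-q^{2n})(1-2q^{2n-1}\cos2z+q^{4n-2})$ satisfy $\theta_1(z)^2/\theta_4(z)^2=k\,\mathrm{sn}^2u$. With $\theta_2=\sum_{n\in\mathbb Z+1/2}q^{n^2}$ and $\theta_3=\sum_{n\in\mathbb Z}q^{n^2}$ we have $k=\theta_2^2/\theta_3^2$ and $K=\frac\pi2\theta_3^2$.

One observation is used constantly: the shift $u\mapsto u+iK'$ sends $e^{imz}$ to $e^{imz}e^{-m\pi K'/2K}=q^{m/2}e^{imz}$. So the denominator of $\gamma_m$ is the Fourier multiplier of $f(u)\mapsto f(u+iK')+f(u-iK')$.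

## 2. A character identity with $SO(2N+1)$ hidden on one side and $Sp(2N)$ on the other

For a partition $\lambda$ write $|\lambda|$ for its size, $\ell(\lambda)$ for its number of nonzero parts, $\lambda'$ for its conjugate. For $\lambda,\mu\vdash m$, $\chi^\mu_\lambda$ is the value of the irreducible character $\chi^\mu$ of $\Sigma_m$ at cycle type $\lambda$. If $\lambda$ has $m_i$ parts equal to $i$, then $z_\lambda=\prod_i i^{m_i}m_i!$.

**Definition ($\mathcal E(\lambda)$).** For $\lambda\vdash n$ with $r$ parts, $\mathcal E(\lambda)$ is the multiset of the $2^r$ partitions of $2n$ obtained by replacing each part $\lambda_i$ either by the single part $2\lambda_i$ or by the two parts $\lambda_i,\lambda_i$, and reordering. Also $\mathcal E(\emptyset)=\{\emptyset\}$.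

For example $\mathcal E((2))=\{(4),(2,2)\}$, $\ \mathcal E((1,1))=\{(2,2),(2,1,1),(2,1,1),(1^4)\}$, and
$$\mathcal{E}((3,2,2))=\{(6,4^2),(6,4,2^2),(6,4,2^2),(6,2^4),(4^2,3^2),(4,3^2,2^2),(4,3^2,2^2),(3^2,2^4)\}.$$

**Definition ($R_N$, $R_N^c$, $g_\lambda$).** For $N\ge1$, $n\ge0$,
$$R_N(2n)=\{\mu\vdash 2n:\ell(\mu)\le N,\ \text{all }\mu_i\text{ even}\},\qquad R^c_N(2n)=\{\mu\vdash2n:\ell(\mu)\le N,\ \text{all }\mu'_i\text{ even}\},$$
and $g_\lambda(q)=\prod_{j=1}^{r}\frac{q^{\lambda_j}}{1+q^{\lambda_j}}$.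

For example $R_3(4)=\{(4),(2,2)\}$, $R^c_2(4)=\{(2,2)\}$, $R^c_4(4)=\{(2,2),(1^4)\}$. Since $g_\lambda(q)=O(q^{|\lambda|})$, the following sums are well-defined formal power series in $q$.

**Theorem A** (a conjecture of Amdeberhan; the source is David J. Hemmer, Armin Straub, Karlee Westrem, "New Identities in the Character Table of Symmetric Groups involving Riordan Numbers", arXiv:2509.02796 (2025))**.** For all integers $N\ge1$, as formal power series, with sums over $\mathcal E(\lambda)$ taken with multiplicity,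
$$\sum_{n \geq 0} \sum_{\lambda \vdash n} \frac{g_{\lambda}(q)}{z_{\lambda}} \sum_{\tilde{\lambda} \in \mathcal{E}(\lambda)} \sum_{\mu\in R_{2 N + 1} (2 n)} (- 1)^{\ell (\tilde{\lambda})}\chi_{\tilde{\lambda}}^{\mu} = \sum_{n \geq 0} \sum_{\lambda\vdash n} \frac{g_{\lambda} (q)}{z_{\lambda}} \sum_{\tilde{\lambda} \in\mathcal{E}(\lambda)} \sum_{\mu \in R_{2 N}^c (2 n)}\chi_{\tilde{\lambda}}^{\mu}. \tag{2}$$

**Theorem B.** Let $I_N(q)$ be the common value and $\psi(q)=\sum_{n\ge0}q^{n(n+1)/2}=\prod_{n\ge1}\frac{1-q^{2n}}{1-q^{2n-1}}$. Then $I_N$ is analytic in $|q|<1$ and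
$$I_N(q)=\frac{q^{-N(N+1)/2}}{\psi(q)^{2N}}\sum_{\substack{0<m_1<\dots<m_N\\ m_i\ \mathrm{odd}}}\ \prod_{i}\frac{q^{m_i}}{(1-q^{m_i})^2}\prod_{i<j}\left(\frac{q^{m_i/2}-q^{m_j/2}}{1-q^{(m_i+m_j)/2}}\right)^{2(-1)^{(m_i-m_j)/2}} . \tag{3}$$

**Theorem C.** For $0<q<1$ the two positive trace-class operators $T_j=V_j^{1/2}\Gamma V_j^{1/2}$, $j=1,2$ (attached in Section 5 to $B_N$ and $C_N$ respectively; they do not depend on $N$) have the same nonzero eigenvalues with multiplicity. Moreover, for a compact connected semisimple group $G$ put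
$$I_G=\int_G\exp\Big(\sum_{k\ge 1}\frac{2}{k}\frac{q^k}{1+q^k}\chi_{\rm Ad}(g^k)\Big)dg. \tag{4}$$
Then $I_G=I_{G^\vee}$, where $G^\vee$ is the Langlands dual group.

All that we need about $G^\vee$ is its Lie algebra: it is the one whose roots are the coroots of $G$. For example $SO(2N+1)^\vee=Sp(2N)$: the roots $\pm e_i\pm e_j,\pm e_i$ become $\pm e_i\pm e_j,\pm 2e_i$. (In (4) the letter $k$ is a summation index; elsewhere, when Jacobi functions are present, it is the modulus.)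

**The terms $n\le2$ of (2) by hand.** For $n=0$ both sides contribute $1$. For $n=1$ we have $\mathcal E((1))=\{(2),(1,1)\}$. On the left $\mu=(2)$ gives $-1+1=0$. On the right $\mu=(1,1)$ gives $-1+1=0$. For $n=2$ recall that $\chi^{(2,2)}$ takes the values $0,2,0,2$ at the cycle types $(4),(2,2),(2,1,1),(1^4)$.

On the left, for every $N\ge1$, $\mu$ runs over $(4),(2,2)$. The sum $\chi^{(4)}+\chi^{(2,2)}$ has values $1,3,1,3$ at these cycle types, so $\lambda=(2)$ gives $-1+3=2$ and $\lambda=(1,1)$ gives $3-2\cdot1+3=4$. On the right, for $N=1$ only $\mu=(2,2)$ occurs, and we get $0+2=2$ and $2+2\cdot 0+2=4$. For $N\ge2$ also $\mu=(1^4)$, the sign character, occurs: it adds $-1+1=0$ and $1-2+1=0$. So in all cases the $n=2$ term is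
$$\tfrac12\cdot2\cdot\frac{q^2}{1+q^2}+\tfrac12\cdot4\cdot\frac{q^2}{(1+q)^2}=3q^2-4q^3+5q^4-\cdots .$$

In these cases the two sides agree for each $\lambda$ separately. That suggests a strategy, to be tested in Section 4.

## 3. Both sides as integrals over compact groups

For $g$ in a compact matrix group, $s_\mu(g)$ and $p_\lambda(g)$ denote symmetric functions evaluated at the eigenvalues, so $p_k(g)=\operatorname{tr}g^k$. Haar measures have total mass $1$.

**Step 1: restricted sums over $\mu$ are group integrals.** The purpose is to get rid of the characters of $\Sigma_{2n}$.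

**Lemma 1.** Let $\ell(\mu)\le n$. Then $\int_{O(n)}s_\mu(g)\,dg$ is $1$ if all $\mu_i$ are even and $0$ otherwise. If $n=2N$, then $\int_{Sp(2N)}s_\mu(g)\,dg$ is $1$ if all $\mu_i'$ are even and $0$ otherwise. (If $\ell(\mu)>n$, then $s_\mu(g)=0$.)

For $Sp(2)=SU(2)$, for instance, $s_\mu$ with $\ell(\mu)\le2$ is the character of the irreducible representation of dimension $\mu_1-\mu_2+1$, and its integral is $1$ exactly when $\mu_1=\mu_2$.

*Proof.* Let $V_\mu$ be the irreducible representation of $GL_n$ of highest weight $\mu$, and $H=O_n(\mathbb C)$ or $Sp_{2N}(\mathbb C)$. The compact group is Zariski dense in $H$, so the integral of the character $s_\mu$ is $\dim V_\mu^H$. Algebraic Peter–Weyl says $\mathbb C[GL_n]=\bigoplus_\mu V_\mu^*\otimes V_\mu$ over all dominant weights $\mu$; the matrix coefficient $g\mapsto\langle\xi,gv\rangle$ corresponds to $\xi\otimes v$, left translation acts on $\xi$, and right $H$-invariance means $v\in V_\mu^H$. Hence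
$$\mathbb C[GL_n/H]=\bigoplus_\mu V_\mu^*\otimes V_\mu^H ,$$
and we must find how often $V_\mu^*$ occurs in $\mathbb C[GL_n/H]$.

Let $H=O_n(\mathbb C)$. The group $GL_n$ acts transitively on invertible symmetric matrices by $X\mapsto gXg^{T}$, with stabilizer $O_n$ at the identity, so $GL_n/H$ is this variety and $\mathbb C[GL_n/H]=\bigcup_k\det^{-k}\mathbb C[\mathrm{Sym}_n]$. The linear functions on $\mathrm{Sym}_n$ have torus weights $x_i^{-1}x_j^{-1}$, $i\le j$. So $\mathbb C[\mathrm{Sym}_n]$ has character $\prod_{i\le j}(1-x_i^{-1}x_j^{-1})^{-1}$. Littlewood's identity $\prod_{i\le j}(1-x_ix_j)^{-1}=\sum_\nu s_{2\nu}$ gives $\mathbb C[\mathrm{Sym}_n]=\bigoplus_\nu V_{2\nu}^*$. The function $\det$ satisfies $\det(g^{-1}Xg^{-T})=\det(g)^{-2}\det X$, so it transforms by $\det^{-2}$, and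
$$\textstyle\det^{-k}\mathbb C[\mathrm{Sym}_n]=\bigoplus_\nu V^*_{2\nu-(2k,\dots,2k)} .$$
In the increasing union exactly the $V_\mu^*$ with all $\mu_i$ even occur, once each.

Let $H=Sp_{2N}(\mathbb C)$. Replace symmetric by invertible skew matrices; the weights are $x_i^{-1}x_j^{-1}$ with $i<j$, and Littlewood's identity is $\prod_{i<j}(1-x_ix_j)^{-1}=\sum_{\nu'\ \mathrm{even}}s_\nu$. Instead of $\det$ use the Pfaffian, which transforms by $\det^{-1}$. Now $\nu'$ even means $\nu_{2i-1}=\nu_{2i}$ for all $i$, a condition unchanged by subtracting $(k,\dots,k)$. So exactly the $\mu$ with $\mu_{2i-1}=\mu_{2i}$ occur, once each. (Littlewood's identities: Macdonald, *Symmetric Functions and Hall Polynomials*, I.5, Ex. 5.) $\square$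

By Frobenius, $p_{\tilde\lambda}=\sum_\mu\chi^\mu_{\tilde\lambda}s_\mu$. Integrating with Lemma 1 gives
$$\sum_{\mu\in R^c_{2N}(2n)}\chi^\mu_{\tilde\lambda}=\int_{Sp(2N)}p_{\tilde\lambda},\qquad \sum_{\mu\in R_{2N+1}(2n)}\chi^\mu_{\tilde\lambda}=\int_{O(2N+1)}p_{\tilde\lambda}=\int_{SO(2N+1)}p_{\tilde\lambda}.$$
The last equality holds because $O(2N+1)=SO(2N+1)\times\{\pm1\}$ and $p_{\tilde\lambda}(-g)=p_{\tilde\lambda}(g)$, the degree $2n$ being even.

**Step 2: the sum over $\mathcal E(\lambda)$ produces the adjoint character.** Each part is replaced independently, a single part carrying the sign $-1$ and a pair the sign $+1$ on the left side. So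
$$\sum_{\tilde\lambda\in\mathcal E(\lambda)}p_{\tilde\lambda}=\prod_i(p_{\lambda_i}^2+p_{2\lambda_i}),\qquad \sum_{\tilde\lambda\in\mathcal E(\lambda)}(-1)^{\ell(\tilde\lambda)}p_{\tilde\lambda}=\prod_i(p_{\lambda_i}^2-p_{2\lambda_i}).$$
For the defining representation, $p_k^2+p_{2k}=2\chi_{S^2}(g^k)$ and $p_k^2-p_{2k}=2\chi_{\Lambda^2}(g^k)$. The adjoint representation of $Sp(2N)$ is $S^2$, that of $SO(2N+1)$ is $\Lambda^2$. So, with $G=SO(2N+1)$ on the left and $G=Sp(2N)$ on the right, the inner double sum in (2) attached to $\lambda$ is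
$$\int_G\prod_{i}2\chi_{\rm Ad}(g^{\lambda_i})\,dg. \tag{5}$$

**Step 3: exponentiate.** Since $\sum_\lambda z_\lambda^{-1}\prod_ja_{\lambda_j}=\exp\sum_{k\ge1}a_k/k$, each side of (2) equals $I_G(q)$ from (4), as a formal power series. (Each power of $q$ involves finitely many $\lambda$, so integral and sum may be exchanged.)

**Step 4: from formal series to $0<q<1$.** Expand $\frac{q^k}{1+q^k}=\sum_{j\ge1}(-1)^{j-1}q^{kj}$. A weight $x=e^\alpha$ of $\mathrm{Ad}$, with $|x|=1$, contributes to the integrand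
$$\exp\sum_{k,j\ge1}\frac2k(-1)^{j-1}q^{kj}x^k=\prod_{j\ge1}(1-q^jx)^{-2(-1)^{j-1}}=\prod_{n\ge1}\Big(\frac{1-q^{2n}x}{1-q^{2n-1}x}\Big)^2 .$$
For $|q|<1$ this is analytic in $q$, uniformly for $|x|=1$ and $q$ in compact sets. So each side of (2) is the Taylor series at $0$ of a function analytic in $|q|<1$, and it suffices to prove $I_{SO(2N+1)}(q)=I_{Sp(2N)}(q)$ for $0<q<1$. From now on such a $q$ is fixed.

## 4. Comparison $\lambda$ by $\lambda$: it works for $N=1,2$ and breaks at $N=3$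

Formula (5) invites us to prove (2) one $\lambda$ at a time: is $\int\prod_i\chi_{\rm Ad}(g^{\lambda_i})\,dg$ the same for $SO(2N+1)$ and $Sp(2N)$?

For $N=1$ and $N=2$, yes. Since $\mathfrak{so}_3\cong\mathfrak{sp}_2$ and $\mathfrak{so}_5\cong\mathfrak{sp}_4$, the groups $\mathrm{Ad}(SO(2N+1))$ and $\mathrm{Ad}(Sp(2N))$ are isomorphic together with their action on the Lie algebra, and Haar measure pushes forward to Haar measure under $\mathrm{Ad}$. So Theorem A holds for $N=1,2$ for a trivial reason.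

For $N=3$, no: there is a $\lambda$ for which the two integrals (5) differ. Suppose they agreed for all $\lambda$. Consider the random vector $(\chi_{\rm Ad}(g),\chi_{\rm Ad}(g^2),\dots,\chi_{\rm Ad}(g^{21}))\in\mathbb R^{21}$ with $g$ Haar distributed; note $\dim SO(7)=\dim Sp(6)=21$. All mixed moments would agree for the two groups. The vectors are bounded, so by Weierstrass approximation the two laws would agree, and hence their supports. The support is the full image of the group, because Haar measure charges every nonempty open set and the image is compact. By Newton's identities the vector determines the spectrum of $\mathrm{Ad}(g)$. So the same spectra of $\mathrm{Ad}(g)$ would occur for both groups.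

* In $SO(7)$ take $g=\mathrm{diag}(-1,-1,1,1,1,1,1)$. Then $\mathrm{Ad}(g)^2=1$ and $\chi_{\rm Ad}(g)=\frac12\big((\operatorname{tr}g)^2-\operatorname{tr}g^2\big)=\frac12(9-7)=1$.
* In $Sp(6)$ suppose $\mathrm{Ad}(h)$ has the same spectrum. All eigenvalues are $\pm1$ and $\mathrm{Ad}(h)$ is diagonalizable, so $\mathrm{Ad}(h^2)=1$, hence $h^2$ is central and $h^2=\pm1$. If $h^2=1$, the $(-1)$-eigenspace has even dimension, $\operatorname{tr}h\in\{\pm6,\pm2\}$, and $\chi_{\rm Ad}(h)=\frac12((\operatorname{tr}h)^2+6)\in\{21,5\}$. If $h^2=-1$, the eigenvalues $i$ and $-i$ come in inverse pairs, $\operatorname{tr}h=0$ and $\chi_{\rm Ad}(h)=\frac12(0-6)=-3$. The value $1$ does not occur.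

This is a contradiction. So the weights $g_\lambda(q)$ matter: the identity holds only after summation over $\lambda$. The product in Step 4 of Section 3 shows what these weights do. They turn the integrand into a product of theta functions.

## 5. Weyl's formula and Cauchy's determinant: integrals become elementary symmetric functions of spectra

**Step 1: the integrals in elliptic form.** Weyl's integration formula reads $\int_G\Phi=\frac1{|W|}\int_T\Phi(t)\prod_\alpha(1-e^\alpha(t))\,dt$ for class functions $\Phi$, the product being over all roots. Write $e^{e_i}=e^{2iz_i}$ on the maximal torus, with $z_i$ uniform on $[0,\pi]$; then $u_i=2Kz_i/\pi$ is uniform on $[0,2K]$. A pair of roots $\pm\alpha$ with $e^\alpha=e^{2iz}$ contributes $(1-e^{2iz})(1-e^{-2iz})=4\sin^2z$ from Weyl's formula, and two weights of $\mathrm{Ad}$. Altogether, by (J7),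
$$4\sin^2z\prod_{n\ge 1}\frac{(1-2q^{2n}\cos2z+q^{4n})^2}{(1-2q^{2n-1}\cos2z+q^{4n-2})^2}=q^{-1/2}\frac{\theta_1(z)^2}{\theta_4(z)^2}=q^{-1/2}k\,\mathrm{sn}^2u .$$
The $N$ zero weights contribute $\psi(q)^{2N}$, by the product for $\psi$. Both groups have $|W|=2^NN!$ and $N^2$ positive roots: $e_i\pm e_j$ for $i<j$, together with $e_i$ for $SO(2N+1)$ and $2e_i$ for $Sp(2N)$. The integrand is even and $2K$-periodic in each $u_i$ (the change $u_i\mapsto-u_i$ permutes $\mathrm{sn}^2(u_i+u_j)$ and $\mathrm{sn}^2(u_i-u_j)$), so we may average over $[0,K]$: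
$$I_G=\frac{\psi(q)^{2N}q^{-N^2/2}}{2^NN!}\int_{[0,K]^N}\prod_{i<j}\big(k\,\mathrm{sn}(u_i+u_j)\,\mathrm{sn}(u_i-u_j)\big)^2\prod_i w_G(u_i)\prod_i\frac{du_i}{K},\tag{6}$$
$$w_{SO}(u)=k\,\mathrm{sn}^2u,\qquad w_{Sp}(u)=k\,\mathrm{sn}^22u .$$

For $N=1$ the substitution $u\mapsto2u$ carries one integral to the other: $\mathrm{sn}^2$ has period $2K$, and doubling preserves the uniform measure on $\mathbb R/2K\mathbb Z$. For $N\ge2$ this substitution also turns the interaction factors $\mathrm{sn}(u_i\pm u_j)$ into $\mathrm{sn}(2u_i\pm2u_j)$, so it does not match the two integrands. We keep the case $N=1$ in mind as information about traces.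

**Step 2: the interaction as a determinant.** The purpose is to separate the $N$ variables. Put $X=k\,\mathrm{sn}^2u\in[0,k]$. By (J5), $k\,\mathrm{sn}(u+u')\mathrm{sn}(u-u')=k\frac{s^2c'^2d'^2-s'^2c^2d^2}{D^2}$, and
$$s^2(1-s'^2)(1-k^2s'^2)-s'^2(1-s^2)(1-k^2s^2)=(s^2-s'^2)(1-k^2s^2s'^2),$$
so this equals $\frac{X-X'}{1-XX'}$. Cauchy's determinant $\det\big[\frac1{1-x_iy_j}\big]=\prod_{i<j}(x_i-x_j)(y_i-y_j)\big/\prod_{i,j}(1-x_iy_j)$ with $x=y=X$ gives
$$\prod_{i<j}\Big(\frac{X_i-X_j}{1-X_iX_j}\Big)^2=\det\Big[\frac1{1-X_iX_j}\Big]\prod_i(1-X_i^2).\tag{7}$$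

**Step 3: a kernel that $\Gamma$ recognizes.** We rescale the rows and columns of the determinant so that the entries have a simple Fourier expansion. Let
$$\mathcal G(u,u')=k\big(\mathrm{cn}(u-u')-\mathrm{cn}(u+u')\big)=\frac{2k\,s\,d\,s'd'}{1-XX'},$$
by (J5). At $u'=u$ this reads $1-\mathrm{cn}\,2u=\frac{2s^2d^2}{1-X^2}$. Similarly
$$1+\mathrm{dn}\,2u=\frac{1-k^2s^4+d^2-k^2s^2c^2}{1-X^2}=\frac{1-k^2s^2+d^2}{1-X^2}=\frac{2d^2}{1-X^2}.$$
Now $\det[\mathcal G(u_i,u_j)]=\prod_i2ks_i^2d_i^2\,\det\big[\frac1{1-X_iX_j}\big]$ and $2ks_i^2d_i^2=k(1-\mathrm{cn}\,2u_i)(1-X_i^2)$. So (7) equals $\det[\mathcal G(u_i,u_j)]\prod_i\frac1{k(1-\mathrm{cn}\,2u_i)}$ almost everywhere. The weights become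
$$\frac{w_{SO}}{k(1-\mathrm{cn}\,2u)}=\frac{s^2(1-X^2)}{2s^2d^2}=\frac1{1+\mathrm{dn}\,2u}=V_1,\qquad \frac{w_{Sp}}{k(1-\mathrm{cn}\,2u)}=\frac{\mathrm{sn}^22u}{1-\mathrm{cn}\,2u}=1+\mathrm{cn}\,2u=V_2,$$
which are the functions of Section 1. Hence, with $V_{SO}=V_1$ and $V_{Sp}=V_2$,
$$I_G=\frac{\psi^{2N}q^{-N^2/2}}{2^N N!}\int_{[0,K]^N}\det[\mathcal G(u_i,u_j)]\prod_iV_G(u_i)\frac{du_i}K.\tag{8}$$

**Step 4: the operators.** A function in $\mathcal H$ satisfies $f(K+w)=-f(w-K)=f(K-w)$, so it is determined by its restriction to $[0,K]$, and every function in $L^2([0,K],du/K)$ extends uniquely to $\mathcal H$ (evenly about $K$, oddly about $0$). In this space $e_m=\sqrt2\sin mz$, $m>0$ odd, is an orthonormal basis. From (J6),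
$$\mathcal G(u,u')=\frac{2\pi}{K}\sum_{m>0\ \mathrm{odd}}\frac{2\sin mz\,\sin mz'}{q^{m/2}+q^{-m/2}}=\sum_{m>0\ \mathrm{odd}}\gamma_m\,e_m(u)e_m(u').$$
So $\Gamma$ is the integral operator with kernel $\mathcal G$ with respect to $du'/K$ on $[0,K]$. The operator $T_j=V_j^{1/2}\Gamma V_j^{1/2}$ has a continuous real symmetric kernel, because $V_1>0$ and $V_2\ge0$ are continuous on the real line. It is positive semidefinite: $\langle T_j\phi,\phi\rangle=\sum_m\gamma_m|\langle V_j^{1/2}\phi,e_m\rangle|^2\ge0$. By Mercer's theorem its kernel is $\sum_a\Lambda_a\phi_a(u)\phi_a(u')$, uniformly convergent, with real orthonormal $\phi_a$ and the nonzero eigenvalues $\Lambda^{(j)}_1\ge\Lambda_2^{(j)}\ge\dots>0$ with multiplicity, and $\sum_a\Lambda_a<\infty$: $T_j$ is trace class.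

**Step 5: integrals as elementary symmetric functions.** We use this identity twice, so here it is in general (Andréief): for bounded functions $x_a,y_b$ and a bounded weight $w$,
$$\int\det[x_a(u_i)]_{a,i}\,\det[y_b(u_i)]_{b,i}\prod_iw(u_i)\,\frac{du_i}{K}=N!\,\det\Big[\int x_ay_b\,w\,\frac{du}K\Big]_{a,b}. \tag{9}$$
Indeed, expand the first determinant. By symmetry in the $u_i$ all $N!$ terms contribute the same amount $\int\prod_ix_{a_i}(u_i)\det[y_b(u_i)]\prod_i w(u_i)\,du_i/K$, which is $\det[\int x_{a}y_bw\,du/K]$ row by row. Now truncate the Mercer expansion to $a\le M$. Cauchy–Binet gives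
$$\det\Big[\sum_{a\le M}\Lambda_a\phi_a(u_i)\phi_a(u_j)\Big]=\sum_{S\subset\{1,\dots,M\},\,|S|=N}\ \prod_{a\in S}\Lambda_a\ \det[\phi_a(u_i)]_{a\in S,\,i}^2,$$
and by (9) each squared determinant integrates to $N!$. Let $M\to\infty$ (uniform convergence). With $e_N(\Lambda)=\sum_{a_1<\dots<a_N}\Lambda_{a_1}\cdots\Lambda_{a_N}$, (8) becomes
$$I_{SO(2N+1)}=\psi^{2N}q^{-N^2/2}2^{-N}e_N(\Lambda^{(1)}),\qquad I_{Sp(2N)}=\psi^{2N}q^{-N^2/2}2^{-N}e_N(\Lambda^{(2)}).\tag{10}$$

**Step 6: removing the square roots.** For $\Lambda>0$ let $E_j(\Lambda)=\ker(\Gamma V_j-\Lambda)$. Then $\dim E_j(\Lambda)$ is the multiplicity of $\Lambda$ as an eigenvalue of $T_j$. Indeed, if $T_j\phi=\Lambda\phi$ and $f=\Gamma V_j^{1/2}\phi$, then $\Gamma V_jf=\Gamma V_j^{1/2}T_j\phi=\Lambda f$ and $V_j^{1/2}f=\Lambda\phi$. Conversely, if $f\in E_j(\Lambda)$ and $\phi=V_j^{1/2}f$, then $T_j\phi=V_j^{1/2}\Gamma V_jf=\Lambda\phi$ and $\Gamma V_j^{1/2}\phi=\Lambda f$. So the two maps are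 inverse to each other up to the scalar $\Lambda$.

To prove Theorem A we must show $\dim E_1(\Lambda)=\dim E_2(\Lambda)$ for all $\Lambda>0$.

## 6. The half-period map carries $E_2(\Lambda)$ injectively into $E_1(\Lambda)$

**Proposition.** For every $\Lambda>0$, formula (1) defines an injective linear map $E_2(\Lambda)\to E_1(\Lambda)$, $f\mapsto F$.

Let $f\in E_2(\Lambda)$ and $\lambda=\frac{2\pi}{K\Lambda}$. Write $B(u)=A(-u)=1+\mathrm{dn}\,2u-ik\,\mathrm{sn}\,2u$.

**Step 1: the eigenvalue equation becomes a difference equation on a wide strip.** Let $g=V_2f$ with Fourier coefficients $g_m$. The equation $\Gamma V_2f=\Lambda f$ says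
$$c_m=\Lambda^{-1}\gamma_mg_m=\frac{\lambda\,g_m}{q^{m/2}+q^{-m/2}} .$$
On the line $\mathrm{Im}\,u=t$ we have $|e^{imz}|=q^{mt/2K'}$. So $c_m=O(q^{a|m|})$ makes $f$ analytic in $|\mathrm{Im}\,u|<2aK'$, and conversely a function with our periodicity analytic in $|\mathrm{Im}\,u|<2aK'$ has coefficients $O(q^{(a-\epsilon)|m|})$ for every $\epsilon>0$, by shifting the contour.

First, $g\in L^2$ gives $c_m=O(q^{|m|/2})$, so $f$ is analytic in $|\mathrm{Im}\,u|<K'$. By (J4) the poles of $\mathrm{cn}\,2u$ nearest the real axis have $|\mathrm{Im}\,u|=K'/2$, so $g=V_2f$ is analytic in $|\mathrm{Im}\,u|<K'/2$ and $g_m=O(q^{(1/4-\epsilon)|m|})$. Hence $c_m=O(q^{(3/4-\epsilon)|m|})$, and $f$ is analytic in $|\mathrm{Im}\,u|<\frac32K'$. For $|\mathrm{Im}\,u|<K'/2$ the function $f(u+iK')+f(u-iK')$ is therefore defined, and it has coefficients $(q^{m/2}+q^{-m/2})c_m=\lambda g_m$. So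
$$f(u+iK')+f(u-iK')=\lambda V_2(u)f(u).\tag{11}$$

**Step 2: continuation of $f$, its first poles, and two families of zeros.** The half-period shifts in (1), followed by another shift by $iK'$, leave the strip of Step 1, so we need to know $f$ outside it. The expression
$$\lambda V_2(u-iK')f(u-iK')-f(u-2iK')$$
is meromorphic for $\frac12K'<\mathrm{Im}\,u<\frac52K'$ and equals $f(u)$ for $\frac12K'<\mathrm{Im}\,u<\frac32K'$, by (11). It continues $f$ to $\mathrm{Im}\,u<\frac52K'$. Repeating this upwards, and likewise downwards, continues $f$ meromorphically to $\mathbb C$, with (11), oddness and antiperiodicity valid everywhere. In $\frac32K'\le\mathrm{Im}\,u<\frac52K'$ the two values of $f$ in the expression are taken in $|\mathrm{Im}|<\frac32K'$, where $f$ is analytic. So poles come only from $V_2(u-iK')=1+\mathrm{cn}(2(u-iK'))$ with $\frac12K'\le\mathrm{Im}(u-iK')<\frac32K'$; by (J4) they are at most simple and located at $u=\frac32iK'+jK$, $j\in\mathbb Z$.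

We also need two families of zeros.

* $f(jK)=0$ for $j$ even, since $f$ is odd and antiperiodic.
* $f(jK+iK')=0$ for $j$ odd. Indeed $f(K+w)=f(K-w)$ continues to complex $w$, so $f(K+iK')=f(K-iK')$, and (11) at $u=K$ gives $2f(K+iK')=\lambda V_2(K)f(K)=0$, because $V_2(K)=1+\mathrm{cn}\,2K=0$. Antiperiodicity gives the other odd $j$.

**Step 3: what the coefficients of the map must satisfy.** This step explains and verifies the choice of $A$. Take any $A,B$ and put $F(u)=A(u)f(u+\frac{iK'}2)+B(u)f(u-\frac{iK'}2)$. Write $f^\pm=f(u\pm\frac{iK'}2)$ and $V_2^\pm=V_2(u\pm\frac{iK'}2)$. By (11) at $u\pm\frac{iK'}2$,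
$$f(u+\tfrac{3iK'}2)=\lambda V_2^+f^+-f^-,\qquad f(u-\tfrac{3iK'}2)=\lambda V_2^-f^--f^+ .$$
Hence
$$\begin{aligned}F(u+iK')+F(u-iK')=\;&A(u+iK')\big[\lambda V_2^+f^+-f^-\big]+B(u+iK')f^+\\&+A(u-iK')f^-+B(u-iK')\big[\lambda V_2^-f^--f^+\big].\end{aligned}$$
If $A(u+iK')=A(u-iK')=:A^+(u)$ and $B(u+iK')=B(u-iK')=:B^+(u)$, the terms without $\lambda$ cancel. If moreover
$$A^+(u)\,V_2(u+\tfrac{iK'}2)=V_1(u)A(u),\qquad B^+(u)\,V_2(u-\tfrac{iK'}2)=V_1(u)B(u),\tag{12}$$
we obtain, as an identity of meromorphic functions,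
$$F(u+iK')+F(u-iK')=\lambda V_1(u)F(u).\tag{13}$$

Our $A$ and $B$ do all this. Write $\mathrm{sn},\mathrm{cn},\mathrm{dn}$ for the values at $v=2u$. The shift $u\mapsto u\pm iK'$ is $v\mapsto v\pm2iK'$, so by (J3) both signs give $A^+=1-\mathrm{dn}+ik\,\mathrm{sn}$ and $B^+=1-\mathrm{dn}-ik\,\mathrm{sn}$. Also $V_2(u+\frac{iK'}2)=1+\mathrm{cn}(v+iK')=\frac{k\,\mathrm{sn}-i\,\mathrm{dn}}{k\,\mathrm{sn}}$. So the first identity in (12) is equivalent to
$$(1+\mathrm{dn})(1-\mathrm{dn}+ik\,\mathrm{sn})(k\,\mathrm{sn}-i\,\mathrm{dn})=k\,\mathrm{sn}\,(1+\mathrm{dn}+ik\,\mathrm{sn}).$$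
Since $(1+\mathrm{dn})(1-\mathrm{dn})=k^2\mathrm{sn}^2$, the left side is $k\,\mathrm{sn}\,\big[k\,\mathrm{sn}+i(1+\mathrm{dn})\big](k\,\mathrm{sn}-i\,\mathrm{dn})$, and
$$\big[k\,\mathrm{sn}+i(1+\mathrm{dn})\big](k\,\mathrm{sn}-i\,\mathrm{dn})=k^2\mathrm{sn}^2-ik\,\mathrm{sn}\,\mathrm{dn}+ik\,\mathrm{sn}(1+\mathrm{dn})+\mathrm{dn}(1+\mathrm{dn})=1+\mathrm{dn}+ik\,\mathrm{sn},$$
using $k^2\mathrm{sn}^2+\mathrm{dn}^2=1$. The second identity in (12) is the first at $-u$, because $V_1$ and $V_2$ are even. So (13) holds.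

**Step 4: $F$ is analytic in $|\mathrm{Im}\,u|<\frac32K'$.** Equation (13) alone does not prove that $F$ is an eigenfunction: reading $F(u\pm iK')$ as a Fourier multiplier means moving a contour, and a pole in between would add residue terms. This step excludes poles; it uses exactly the zeros found in Step 2.

First, $F$ has the right symmetries. Since $f$ is odd and $B(u)=A(-u)$,
$$B(u)f(u-\tfrac{iK'}2)=-A(-u)f(-u+\tfrac{iK'}2),$$
so the second term of $F$ is minus the first term at $-u$; hence $F$ is odd. As $A,B$ have period $2K$ in $u$, $F(u+2K)=-F(u)$.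

*The strip $|\mathrm{Im}\,u|<K'$.* It suffices to treat the first term $A(u)f(u+\frac{iK'}2)$. Here $-\frac12K'<\mathrm{Im}(u+\frac{iK'}2)<\frac32K'$, so the factor with $f$ is analytic. By (J4) the poles of $A$ in the strip are among $u=\pm\frac{iK'}2+jK$. With $2u=\pm iK'+2jK+w$, (J2) and (J3) give $k\,\mathrm{sn}\,2u=\frac{(-1)^j}{\mathrm{sn}\,w}$ and $\mathrm{dn}\,2u=\mp\frac{i\,\mathrm{cn}\,w}{\mathrm{sn}\,w}$, so
$$A=1+\frac{i\big((-1)^j\mp\mathrm{cn}\,w\big)}{\mathrm{sn}\,w}.$$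
At $w=0$ the numerator vanishes, and there is no pole, for the upper sign with $j$ even and for the lower sign with $j$ odd. In the other cases the pole is simple:

* at $u=\frac{iK'}2+jK$, $j$ odd, where $f(u+\frac{iK'}2)=f(jK+iK')=0$;
* at $u=-\frac{iK'}2+jK$, $j$ even, where $f(u+\frac{iK'}2)=f(jK)=0$.

So the first term, and with it $F$, is analytic in $|\mathrm{Im}\,u|<K'$.

*The strip $K'\le\mathrm{Im}\,u<\frac32K'$.* Now $2K'\le\mathrm{Im}\,2u<3K'$, so $A$ and $B$ are analytic by (J4). The factor $f(u-\frac{iK'}2)$ is analytic, its argument having imaginary part in $[\frac12K',K')$. The factor $f(u+\frac{iK'}2)$ has its argument in $\frac32K'\le\mathrm{Im}<2K'$; by Step 2 it has at most simple poles, at $u=iK'+jK$. There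
$$A(iK'+jK)=1+\mathrm{dn}(2jK+2iK')+ik\,\mathrm{sn}(2jK+2iK')=1-1+0=0 .$$
So $F$ is analytic there too. Oddness of $F$ covers $-\frac32K'<\mathrm{Im}\,u\le-K'$.

**Step 5: $F\in E_1(\Lambda)$.** By Step 4, $F=\sum_{m\ \mathrm{odd}}C_me^{imz}\in\mathcal H$, and this expansion is valid in $|\mathrm{Im}\,u|<\frac32K'$. So on the real line $F(u\pm iK')$ has coefficients $q^{\pm m/2}C_m$, and (13) says $(q^{m/2}+q^{-m/2})C_m=\lambda(V_1F)_m$. Since $\lambda=2\pi/(K\Lambda)$, this is $\gamma_m(V_1F)_m=\Lambda C_m$, that is $\Gamma V_1F=\Lambda F$. Clearly $f\mapsto F$ is linear.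

**Step 6: injectivity.** Suppose $F\equiv0$; we show $f\equiv0$. Evaluate $F$ at $u+\frac{iK'}2$, with $\mathrm{sn},\mathrm{cn}$ the values at $2u$. By (J3),
$$A(u+\tfrac{iK'}2)=1-\frac{i\,\mathrm{cn}}{\mathrm{sn}}+\frac{i}{\mathrm{sn}}=\frac{\mathrm{sn}+i(1-\mathrm{cn})}{\mathrm{sn}},\qquad B(u+\tfrac{iK'}2)=\frac{\mathrm{sn}-i(1+\mathrm{cn})}{\mathrm{sn}} .$$
So $A(u+\frac{iK'}2)f(u+iK')+B(u+\frac{iK'}2)f(u)=0$ gives
$$f(u+iK')=-\frac{\mathrm{sn}-i(1+\mathrm{cn})}{\mathrm{sn}+i(1-\mathrm{cn})}\,f(u)=h(u)f(u),\qquad h(u)=\frac{i(1+\mathrm{cn}\,2u)}{\mathrm{sn}\,2u}.$$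
The last equality holds because $h\cdot\big(\mathrm{sn}+i(1-\mathrm{cn})\big)=i(1+\mathrm{cn})-\frac{1-\mathrm{cn}^2}{\mathrm{sn}}=i(1+\mathrm{cn})-\mathrm{sn}$. Both $f$ and $h$ are odd, so
$$f(u-iK')=-f(-u+iK')=-h(-u)f(-u)=-h(u)f(u).$$
Adding, (11) gives $\lambda V_2f\equiv0$, and $V_2\not\equiv0$, so $f\equiv0$. This proves the Proposition. $\square$

## 7. Equal traces turn the injection into equality of spectra

**Proof of Theorem A and of the spectral part of Theorem C.** We need no map from $E_1(\Lambda)$ back to $E_2(\Lambda)$; the case $N=1$ replaces it. Comparing (10) with (6) for $N=1$,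
$$\sum_i\Lambda^{(1)}_i=\frac1{2K}\int_0^{2K}k\,\mathrm{sn}^2u\,du,\qquad \sum_i\Lambda^{(2)}_i=\frac1{2K}\int_0^{2K}k\,\mathrm{sn}^2(2u)\,du,$$
where averages over $[0,K]$ were rewritten as averages over $[0,2K]$ by evenness and periodicity. The two are equal and finite, because $\mathrm{sn}^2$ has period $2K$ and $u\mapsto2u$ preserves the uniform measure on $\mathbb R/2K\mathbb Z$. By Step 6 of Section 5 this says
$$\sum_{\Lambda>0}\Lambda\,\big(\dim E_1(\Lambda)-\dim E_2(\Lambda)\big)=0 .$$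
By the Proposition every term is nonnegative. So $\dim E_1(\Lambda)=\dim E_2(\Lambda)$ for all $\Lambda>0$: $T_1$ and $T_2$ have the same nonzero eigenvalues with multiplicity. Hence $e_N(\Lambda^{(1)})=e_N(\Lambda^{(2)})$ for every $N$, and (10) gives $I_{SO(2N+1)}(q)=I_{Sp(2N)}(q)$ for all $0<q<1$. By Step 4 of Section 3 the two formal power series in (2) agree. $\blacksquare$

**Proof of the rest of Theorem C.** The integrand of (4) depends only on $\mathrm{Ad}(g)$, and Haar measure of $G$ pushes forward to Haar measure of $\mathrm{Ad}(G)$. So $I_G$ depends only on $\mathrm{Ad}(G)$, hence only on the Lie algebra of $G$. For a direct sum of Lie algebras $\chi_{\rm Ad}$ is additive, so $I_G$ is multiplicative. It therefore suffices to treat simple Lie algebras. Passing to the dual root system preserves the types $A,D,E,F_4,G_2$ and exchanges $B_N$ with $C_N$. The types $B_1,C_1$ and $B_2,C_2$ coincide as Lie algebras, so the only complexified simple Lie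 algebras not isomorphic to their duals are $B_N,C_N$ with $N\ge3$, and for these the claim is $I_{SO(2N+1)}=I_{Sp(2N)}$, which is Theorem A. $\blacksquare$

## 8. A second kernel for $Sp(2N)$ and the explicit series

We now prove Theorem B. Let $0<q<1$ at first. The plan is to compute $I_{Sp(2N)}$ from (6) and (7) with another rescaling of Cauchy's determinant, for which a second use of Cauchy's determinant, on the Fourier side, becomes possible.

**Step 1: a kernel made of $\mathrm{sn}$.** By (J5),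
$$\mathcal S(u,u')=\mathrm{sn}(u+u')+\mathrm{sn}(u-u')=\frac{2s\,c'd'}{1-XX'},\qquad \mathrm{sn}\,2u=\frac{2scd}{1-X^2}.$$
So $\det[\mathcal S(u_i,u_j)]=\prod_i2s_ic_id_i\det\big[\frac1{1-X_iX_j}\big]$, and (7) equals $\det[\mathcal S(u_i,u_j)]\prod_i\frac1{\mathrm{sn}\,2u_i}$ almost everywhere. Since $w_{Sp}/\mathrm{sn}\,2u=k\,\mathrm{sn}\,2u$,
$$I_N=\frac{\psi^{2N}q^{-N^2/2}}{2^N}J,\qquad J=\frac1{N!}\int_{[0,K]^N}\prod_ik\,\mathrm{sn}(2u_i)\,\det[\mathcal S(u_i,u_j)]\prod_i\frac{du_i}K .$$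

**Step 2: expansion over sets of frequencies.** Put $\sigma(m)=\frac1{q^{-m/2}-q^{m/2}}$. By (J6),
$$\mathcal S(u,u')=\sum_{m>0\ \mathrm{odd}}\frac{2\pi}{kK}\sigma(m)\,(\sqrt2\sin mz)(\sqrt2\cos mz').$$
Truncate to $m\le M$, apply Cauchy–Binet and then (9) with weight $k\,\mathrm{sn}\,2u$, and let $M\to\infty$. The kernel series converges uniformly, and the resulting sum converges absolutely because $\sum_m\sigma(m)<\infty$ and the numbers $B_{mm'}$ below are bounded. So
$$J=\sum_{\substack{S\subset\{1,3,5,\dots\}\\|S|=N}}\ \prod_{m\in S}\frac{2\pi}{kK}\sigma(m)\ \det[B_{mm'}]_{m,m'\in S},\qquad B_{mm'}=\frac1K\int_0^Kk\,\mathrm{sn}(2u)\,2\sin mz\cos m'z\,du .$$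

**Step 3: the matrix $B$.** The integrand of $B_{mm'}$ is even in $u$. Under $u\mapsto2K-u$ (that is $z\mapsto\pi-z$) the factors $\mathrm{sn}\,2u,\ \sin mz,\ \cos m'z$ are multiplied by $-1,1,-1$, so the integrand is symmetric about $u=K$. Thus $B_{mm'}$ is the average over a full period $4K$. Put $\phi(l)=\frac1{q^{-l/4}-q^{l/4}}$ for integers $l\equiv2\pmod4$, positive or negative, and $\phi(l)=0$ for other $l$; $\phi$ is odd. By (J6), $\mathrm{sn}\,2u=\frac{2\pi}{kK}\sum_{l>0}\phi(l)\sin lz$. Since $2\sin mz\cos m'z=\sin(m+m')z+\sin(m-m')z$ and the average of $\sin lz\sin pz$ is $\pm\frac12$ when $p=\pm l$ and $0$ otherwise,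
$$B_{mm'}=\frac\pi K\big[\phi(m+m')+\phi(m-m')\big].$$

**Step 4: signed frequencies.** We want a single $\phi$, so that Cauchy's determinant applies. Put $\tilde m=m$ if $m\equiv1\pmod4$, $\tilde m=-m$ if $m\equiv3\pmod 4$, and $\varepsilon_m=\mathrm{sgn}\,\tilde m$. Then $\tilde m\in1+4\mathbb Z$, and $m\mapsto\tilde m$ is a bijection from the positive odd integers to $1+4\mathbb Z$. We claim
$$B_{mm'}=\frac\pi K\,\varepsilon_m\,\phi(\tilde m+\tilde m').$$
The residues of $(m,m')$ modulo $4$ leave four cases: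

* $(1,1)$: only $m+m'\equiv2$, and $\varepsilon_m\phi(\tilde m+\tilde m')=\phi(m+m')$.
* $(1,3)$: only $m-m'\equiv2$, and $\varepsilon_m\phi(\tilde m+\tilde m')=\phi(m-m')$.
* $(3,1)$: only $m-m'\equiv2$, and $\varepsilon_m\phi(\tilde m+\tilde m')=-\phi(m'-m)=\phi(m-m')$.
* $(3,3)$: only $m+m'\equiv2$, and $\varepsilon_m\phi(\tilde m+\tilde m')=-\phi(-m-m')=\phi(m+m')$.

Also $\sigma$ is odd, so $\sigma(m)=\varepsilon_m\sigma(\tilde m)$. In the product $\prod_{m\in S}\sigma(m)\det[B_{mm'}]$ every sign $\varepsilon_m$ occurs twice, so all signs cancel.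

**Step 5: Cauchy's determinant again.** Put $t_a=q^{a/2}$. For $a,b\in1+4\mathbb Z$ we have $a+b\equiv2\pmod4$, so $t_at_b\ne1$ and
$$\phi(a+b)=\frac{\sqrt{t_at_b}}{1-t_at_b},\qquad\sigma(a)=\frac{t_a}{1-t_a^2}.$$
Cauchy's determinant gives $\det[\phi(a+b)]=\prod_a\frac{t_a}{1-t_a^2}\prod_{a<b}\big(\frac{t_a-t_b}{1-t_at_b}\big)^2$, hence
$$J=\Big(\frac{2\pi^2}{kK^2}\Big)^N\sum_{\substack{S\subset1+4\mathbb Z\\|S|=N}}\ \prod_{a\in S}\frac{t_a^2}{(1-t_a^2)^2}\prod_{\substack{a<b\\a,b\in S}}\Big(\frac{t_a-t_b}{1-t_at_b}\Big)^2 .\tag{14}$$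

**Step 6: the constant.** By (J7), $\frac{4kK^2}{\pi^2}=\theta_2^2\theta_3^2$. Next, $\theta_2(q^{1/2})^2=\sum_{a,b\in\mathbb Z+1/2}q^{(a^2+b^2)/2}$. With $s=\frac{a+b}2$, $t=\frac{a-b}2$ we have $\frac{a^2+b^2}2=s^2+t^2$, and $(s,t)$ runs over the pairs with exactly one entry in $\mathbb Z$ and the other in $\mathbb Z+\frac12$; so $\theta_2(q^{1/2})^2=2\theta_2(q)\theta_3(q)$. And $\theta_2(q^{1/2})=2\sum_{n\ge0}q^{(n+1/2)^2/2}=2q^{1/8}\psi(q)$. Therefore $\theta_2\theta_3=2q^{1/4}\psi^2$, $\frac{4kK^2}{\pi^2}=4q^{1/2}\psi^4$, and $\frac{2\pi^2}{kK^2}=2q^{-1/2}\psi^{-4}$. The total prefactor is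
$$\frac{\psi^{2N}q^{-N^2/2}}{2^N}\cdot2^Nq^{-N/2}\psi^{-4N}=\psi^{-2N}q^{-N(N+1)/2}.$$

**Step 7: back to positive frequencies.** Write $m=|a|$, so $t_a=q^{\pm m/2}$, with sign $+$ if $m\equiv1$ and $-$ if $m\equiv3\pmod4$. Replacing $t$ by $1/t$ leaves $\frac{t^2}{(1-t^2)^2}=(t^{-1}-t)^{-2}$ unchanged. Inverting one of $t_a,t_b$ turns $\frac{t_a-t_b}{1-t_at_b}$ into its inverse up to sign, for instance $\frac{t_a^{-1}-t_b}{1-t_b/t_a}=\frac{1-t_at_b}{t_a-t_b}$; so its square is inverted. Inverting both leaves the square unchanged. So the pair $m_i,m_j$ carries the exponent $+2$ if $m_i\equiv m_j\pmod4$ and $-2$ otherwise, which is $2(-1)^{(m_i-m_j)/2}$. This is (3) for $0<q<1$.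

**Step 8: all $|q|<1$, and the formal identity.** We show that the series in (3) converges to an analytic function in the disk. For $m_1<\dots<m_N$ put $s_i=\varepsilon_{m_i}$, so that $(-1)^{(m_i-m_j)/2}=s_is_j$; put $T_i=\sum_{j\ge i}s_j$ (so $T_{N+1}=0$) and $m_0=0$. For $i<j$,
$$(q^{m_i/2}-q^{m_j/2})^2=q^{m_i}\big(1-q^{(m_j-m_i)/2}\big)^2,$$
and $(m_j-m_i)/2$, $(m_i+m_j)/2$ are positive integers. So each summand is $q^e$ times a product of a number of factors $(1-q^d)^{\pm2}$, $d\ge1$, that is bounded in terms of $N$, where $e$ is the integer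
$$e=\sum_im_i\Big(1+s_i\sum_{j>i}s_j\Big)=\sum_im_is_iT_i .$$
From $T_{i+1}=T_i-s_i$ we get $2s_iT_i=T_i^2-T_{i+1}^2+1$, and summation by parts gives
$$e=\tfrac12\sum_im_i+\tfrac12\sum_iT_i^2(m_i-m_{i-1})\ \ge\ \tfrac12\sum_im_i .$$
On $|q|\le r<1$ we have $1-r\le|1-q^d|\le2$. So the summands are bounded by a constant times $r^{(m_1+\dots+m_N)/2}$, and the series converges absolutely and uniformly there. Its sum is analytic in $|q|<1$.

By Step 4 of Section 3, $I_N$ is analytic in $|q|<1$. The product for $\psi$ shows that $\psi$ has no zeros there. The analytic functions $q^{N(N+1)/2}\psi^{2N}I_N$ and the sum in (3) agree for $0<q<1$, hence in the whole disk. So (3) holds for $0<|q|<1$, at $q=0$ after cancelling the factor $q^{-N(N+1)/2}$, and as an identity of formal power series. $\blacksquare$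

**Check for $N=1$.** The sum in (3) is $\sum_{m\ \mathrm{odd}}\frac{q^m}{(1-q^m)^2}$, whose coefficient of $q^n$ is the sum of the divisors $j$ of $n$ with $n/j$ odd. So it begins $q+2q^2+4q^3+4q^4+6q^5+\cdots$. Dividing by $q\,\psi^2=q\,(1+2q+q^2+2q^3+2q^4+\cdots)$ gives
$$I_1(q)=1+3q^2-4q^3+9q^4-\cdots .$$
This agrees with Section 2: the terms $n\le2$ of (2) gave $1+3q^2+O(q^3)$, and the terms with $n\ge3$ do not reach $q^2$.
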